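\title{Normal measures and maps onto Tychonoff cubes in the random model}

\begin{abstract}
A Radon measure on a compact space is normal if it vanishes on nowhere dense sets. We show that after adding at least $(2^\omega)^+$ random reals to any model of ZFC, every compact Hausdorff space without isolated points that supports a normal measure maps continuously onto $[0,1]^{\omega_1}$. If exactly $(2^\omega)^+$ random reals are added, such a space maps onto $[0,1]^{\mathfrak c}$, and $\mathfrak c$ cannot be replaced by $\mathfrak c^+$. Under $\mathrm{add}(\mathcal N)=\mathrm{cof}(\mathcal N)$, hence under CH and under MA, there is such a space that does not map onto $[0,1]^{\omega_1}$. So the statement is independent of ZFC.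
\end{abstract}

\section{Introduction}

All spaces $K$ in this paper are compact Hausdorff, and ``$K$ maps onto $L$'' means that there is a continuous surjection $K\to L$. A \emph{measure} on $K$ is a non-zero finite Radon measure, that is, a countably additive measure $\mu$ on the Borel sets with $\mu(E)=\sup\{\mu(F):F\subseteq E,\ F\text{ compact}\}$. Taking complements shows that $\mu$ is also outer regular. The space $K$ \emph{supports} $\mu$ if $\mu(U)>0$ for every non-empty open $U\subseteq K$, and $\mu$ is \emph{normal} if every nowhere dense subset of $K$ is $\mu$-null. The closure of a nowhere dense set is nowhere dense, so it is enough to test closed sets. A finite discrete space supports a normal measure for the trivial reason that its only nowhere dense subset is empty; to exclude such examples we consider spaces without isolated points. The following question is posed in \cite{BNP}.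

\begin{quote}
\emph{Is it consistent with ZFC that every compact space without isolated points that supports a normal measure maps onto $[0,1]^{\omega_1}$?}
\end{quote}

Mapping onto $[0,1]^{\omega_1}$ is a measure of size: it says that $K$ contains uncountably many independent pairs of disjoint closed sets (Lemma~\ref{lem:cube}). Without normality the question has a trivial negative answer, since $[0,1]$ supports Lebesgue measure and, being metrizable, does not map onto $[0,1]^{\omega_1}$. Normality excludes this example together with every separable space. Indeed, let $\mu$ be normal on a space $K$ without isolated points and suppose that $D\subseteq K$ is countable and dense. Points are nowhere dense, so $\mu(D)=0$, and by outer regularity there is an open $U\supseteq D$ with $\mu(U)<\mu(K)$. Then $K\setminus U$ is nowhere dense and has positive measure, a contradiction. So the spaces in the question are non-separable. The first example that comes to mind, the Stone space of the Lebesgue measure algebra $\mathfrak M$, maps even onto $[0,1]^{\mathfrak c}$ (Example~\ref{ex:stone}), and one might guess that the statement is a theorem of ZFC. But the Stone space of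 every \emph{dense subalgebra} of $\mathfrak M$ is also an example (Lemma~\ref{lem:dense}), and whether a dense subalgebra can be kept free of uncountable independent families turns out to depend on the set theory.

We write $\mathfrak M_I$ for the measure algebra of the product measure on $2^I$ (recalled in Section~\ref{sec:prelim}); forcing with $\mathfrak M_{\lambda\times\omega}$ adds $\lambda$ random reals.

\begin{theorem}\label{thm:A}
Let $\theta$ be a regular uncountable cardinal in $V$ with $\nu^\omega<\theta$ for all cardinals $\nu<\theta$, and let $\lambda\ge\theta$. Let $G$ be generic over $V$ for the measure algebra of $2^{\lambda\times\omega}$. In $V[G]$, every compact space without isolated points that supports a normal measure maps onto $[0,1]^\theta$, hence onto $[0,1]^{\omega_1}$.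
\end{theorem}

The hypothesis holds for $\theta=(2^\omega)^+$, because $\nu\le2^\omega$ gives $\nu^\omega\le2^\omega$. In particular, if $V$ satisfies CH we may take $\theta=\lambda=\omega_2$, and the answer to the question is yes.

\begin{corollary}\label{cor:sharp}
In the setting of Theorem~\ref{thm:A}, let $\lambda=\theta$.
\begin{enumerate}
\item[(a)] $V[G]\models\mathfrak c=\theta$. Hence in $V[G]$ every compact space without isolated points that supports a normal measure maps onto $[0,1]^{\mathfrak c}$.
\item[(b)] In $V[G]$, every compact space carrying a non-zero normal measure that vanishes on points (not necessarily of full support) maps onto $[0,1]^{\mathfrak c}$.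
\item[(c)] In ZFC, $\mathfrak c$ cannot be replaced by $\mathfrak c^+$: there is a compact space without isolated points that supports a normal measure and does not map onto $[0,1]^{\mathfrak c^+}$.
\end{enumerate}
\end{corollary}

Let $\mathcal N$ be the ideal of Lebesgue null sets. Recall that $\mathrm{add}(\mathcal N)$ is the least size of a family of null sets whose union is not null, and $\mathrm{cof}(\mathcal N)$ is the least size of a family of null sets such that every null set is contained in one of them. One has $\omega_1\le\mathrm{add}(\mathcal N)\le\mathrm{cof}(\mathcal N)\le\mathfrak c$, and Martin's axiom implies $\mathrm{add}(\mathcal N)=\mathfrak c$; so the two cardinals are equal under CH and under MA.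

\begin{theorem}\label{thm:B}
If $\mathrm{add}(\mathcal N)=\mathrm{cof}(\mathcal N)$, there is a compact space without isolated points that supports a normal measure and does not map onto $[0,1]^{\omega_1}$.
\end{theorem}

Thus the statement in the question is independent of ZFC.

Both theorems are about one game. We name elements $a_\alpha\neq0$ of a measure algebra; an opponent, who controls the space, answers with elements $0\ne b_\alpha\le a_\alpha$ coming from open sets; we look for a large independent family among the answers. In the random model we win by letting $a_\alpha$ be a closed set built from the $\alpha$-th random real: no positive set described without that real fits inside $a_\alpha$ (Sections~\ref{sec:random}--\ref{sec:size}). Under $\mathrm{add}(\mathcal N)=\mathrm{cof}(\mathcal N)$ the opponent wins by answering with compact sets that are locally nested (Section~\ref{sec:B}).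

\section{Cubes, normal measures and dense subalgebras}\label{sec:prelim}

This section works in ZFC. The first lemma turns the existence of a map onto a cube into a finite intersection property. An intersection over the empty index set means the whole space.

\begin{lemma}\label{lem:cube}
Let $J$ be an infinite set and, for $\alpha\in J$, let $F_\alpha\subseteq U_\alpha\subseteq K$ with $F_\alpha$ closed and $U_\alpha$ open. Suppose that
\[
\bigcap_{\alpha\in s}F_\alpha\cap\bigcap_{\beta\in s'}(K\setminus U_\beta)\neq\emptyset\qquad\text{for all disjoint finite }s,s'\subseteq J.
\]
Then $K$ maps onto $[0,1]^J$.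
\end{lemma}

\begin{proof}
By Urysohn's lemma there are continuous $g_\alpha:K\to[0,1]$ equal to $1$ on $F_\alpha$ and to $0$ on $K\setminus U_\alpha$. Let $g=(g_\alpha)_{\alpha\in J}:K\to[0,1]^J$. Given $\varepsilon\in\{0,1\}^J$ and a finite $a\subseteq J$, apply the hypothesis to $s=\{\alpha\in a:\varepsilon(\alpha)=1\}$ and $s'=a\setminus s$: some point of $g(K)$ agrees with $\varepsilon$ on $a$. Since $g(K)$ is closed, $\{0,1\}^J\subseteq g(K)$. Identify $J$ with $J\times\omega$, so that $g$ takes values in $([0,1]^\omega)^J$. The map $h:[0,1]^\omega\to[0,1]$, $h(y)=\sum_n2^{-n-1}y(n)$, is continuous and sends $\{0,1\}^\omega$ onto $[0,1]$. Composing $g$ with $h$ in each coordinate gives a surjection $K\to[0,1]^J$.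
\end{proof}

Conversely, a surjection $(g_\alpha)_{\alpha\in J}$ onto $[0,1]^J$ yields such pairs: $F_\alpha=\{g_\alpha=1\}$, $U_\alpha=\{g_\alpha>0\}$. To show that a space does \emph{not} map onto a cube we use the following property of cubes.

\begin{lemma}\label{lem:pi}
Let $\chi$ be an uncountable cardinal, $y\in[0,1]^\chi$, and $\mathcal W$ a family of fewer than $\chi$ non-empty open subsets of $[0,1]^\chi$. Then some neighborhood of $y$ contains no member of $\mathcal W$. Consequently, a compact space with a base of size less than $\chi$ does not map onto $[0,1]^\chi$.
\end{lemma}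

\begin{proof}
Each $W\in\mathcal W$ contains a non-empty basic open set depending on finitely many coordinates. Fewer than $\chi$ coordinates occur in all, so some $\xi<\chi$ does not occur. Then each $W$ contains points with $\xi$-th coordinate $0$ and points with $\xi$-th coordinate $1$, so the neighborhood $\{z:|z(\xi)-y(\xi)|<\frac14\}$ contains no $W$.

Let $g:K\to[0,1]^\chi$ be onto and let $\mathcal U$ be a base of $K$ of size less than $\chi$, closed under finite unions. If $y\in O$ with $O$ open, compactness gives $U\in\mathcal U$ with $g^{-1}(y)\subseteq U\subseteq g^{-1}(O)$, and then $y\in[0,1]^\chi\setminus g(K\setminus U)\subseteq O$. So the non-empty sets of the form $[0,1]^\chi\setminus g(K\setminus U)$ contradict the first part.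
\end{proof}

The use of normality is that a set of positive measure contains an open set of positive measure. For Lebesgue measure on $[0,1]$ this fails for a nowhere dense compact set of positive measure.

\begin{lemma}\label{lem:normal}
Let $\mu$ be a normal measure on $K$ and let $E\subseteq K$ be Borel with $\mu(E)>0$. There are a compact $F$ and an open $U$ with $F\subseteq U\subseteq E$ and $\mu(F)>0$.
\end{lemma}

\begin{proof}
Choose a compact $E'\subseteq E$ with $\mu(E')>0$ and let $U$ be its interior. The boundary $E'\setminus U$ is closed and has empty interior, so it is null and $\mu(U)>0$. Choose a compact $F\subseteq U$ with $\mu(F)>0$.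
\end{proof}

\subsection*{Measure algebras and Stone spaces}
For a set $I$, let $m$ be the product of the uniform measures on $2^I=\{0,1\}^I$. The \emph{Baire} sets of $2^I$ form the $\sigma$-algebra generated by the clopen sets; they are the sets $Z_0\times2^{I\setminus D}$ with $D\subseteq I$ countable and $Z_0\subseteq2^D$ Borel, and we say that such a set is \emph{determined by} $D$. The algebra $\mathfrak M_I$ consists of the Baire sets modulo null sets, and $[Z]$ is the class of $Z$. Countable suprema are classes of unions. Since $m$ is positive on non-zero elements, $\mathfrak M_I$ is ccc (antichains are countable), every family has a countable subfamily with the same upper bounds, and so $\mathfrak M_I$ is a complete Boolean algebra. The Lebesgue measure algebra is $\mathfrak M=\mathfrak M_\omega$; it is atomless. For $\sigma\in2^{<\omega}$ let $\langle\sigma\rangle=\{y\in2^\omega:\sigma\subseteq y\}$.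

The \emph{Stone space} of a Boolean algebra $B$ is the set of its ultrafilters with the compact topology generated by the sets $\hat b=\{x:b\in x\}$; the map $b\mapsto\hat b$ is an isomorphism of $B$ onto the algebra of clopen sets. A family $(b_\alpha)_{\alpha\in J}$ in $B$ is \emph{independent} if $\bigwedge_{\alpha\in s}b_\alpha\wedge\bigwedge_{\beta\in s'}(1-b_\beta)\ne0$ for all disjoint finite $s,s'\subseteq J$; then Lemma~\ref{lem:cube} applies with $F_\alpha=U_\alpha=\hat b_\alpha$. A subset $B$ of $\mathfrak M$ is \emph{dense} if every non-zero element of $\mathfrak M$ lies above a non-zero element of $B$.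

\begin{lemma}\label{lem:dense}
Let $B$ be a dense subalgebra of $\mathfrak M$ and $K$ its Stone space. Then $K$ has no isolated points and supports a normal measure.
\end{lemma}

\begin{proof}
If $0\ne b\in B$, there is $a\in\mathfrak M$ with $0<a<b$, and then $b'\in B$ with $0\neq b'\le a<b$. So $B$ is atomless and no clopen subset of $K$ is a singleton. The finitely additive probability $\hat b\mapsto m(b)$ on the clopen sets extends, by the Riesz representation theorem, to a Radon measure $\mu$ on $K$. A non-empty open set contains some $\hat b$ with $b\neq0$, so $K$ supports $\mu$.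

Let $Z\subseteq K$ be closed and nowhere dense, and let $B_Z$ be the set of non-zero $b\in B$ with $\hat b\cap Z=\emptyset$. For $0\ne b\in B$ the open set $\hat b\setminus Z$ is non-empty, so it contains $\hat b'$ for some $b'\in B_Z$. Thus $B_Z$ is dense in $\mathfrak M$. Let $(b_n)$ be a maximal antichain in $B_Z$; it is countable. Its supremum in $\mathfrak M$ is $1$, for otherwise an element of $B_Z$ below $1-\sup_nb_n$ would contradict maximality. Hence $\sum_n\mu(\hat b_n)=\sum_nm(b_n)=1=\mu(K)$, and $\mu(Z)=0$ because the sets $\hat b_n$ are disjoint and miss $Z$.
\end{proof}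

In the other direction, if a zero-dimensional $K$ supports a normal measure, its clopen sets form a dense subalgebra of the measure algebra: in Lemma~\ref{lem:normal}, compactness gives a clopen set between $F$ and $U$.

\begin{example}\label{ex:stone}
The Stone space of $\mathfrak M$ maps onto $[0,1]^{\mathfrak c}$. Let $\Gamma$ be the countable set of pairs $(n,\mathcal A)$ with $n<\omega$ and $\mathcal A\subseteq\mathcal P(n)$, let $(p_\gamma)_{\gamma\in\Gamma}$ be pairwise disjoint non-zero elements of $\mathfrak M$, and for $y\subseteq\omega$ put $b_y=\sup\{p_{(n,\mathcal A)}:y\cap n\in\mathcal A\}$. Given disjoint finite $s,s'\subseteq\mathcal P(\omega)$, choose $n$ such that the sets $y\cap n$ $(y\in s\cup s')$ are distinct and let $\mathcal A=\{y\cap n:y\in s\}$. Then $p_{(n,\mathcal A)}$ lies below $b_y$ for $y\in s$ and is disjoint from $b_y$ for $y\in s'$. So $(b_y)_{y\subseteq\omega}$ is independent. The argument uses infinite suprema, which a dense subalgebra need not contain.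
\end{example}

\section{The random extension}\label{sec:random}

Fix $\theta,\lambda,G$ as in Theorem~\ref{thm:A}. Taking $\nu=2$ in the hypothesis gives $\theta>2^\omega\ge\omega_1$. In $V$ let $X=2^{\lambda\times\omega}$ and $\mathbb B=\mathfrak M_{\lambda\times\omega}$. We recall the facts on forcing and coding that the proof needs.

\emph{Forcing.} We regard $G$ as an ultrafilter on $\mathbb B$ that is generic: if a family $(b_i)$ lies in $V$ and $\sup_ib_i\in G$, then some $b_i\in G$. Each statement $\phi$ about names has a Boolean value $[\![\phi]\!]\in\mathbb B$, computed in $V$, and $\phi$ holds in $V[G]$ if and only if $[\![\phi]\!]\in G$. As $\mathbb B$ is ccc, cardinals and their regularity are preserved, and functions are \emph{covered}: if $I,\kappa\in V$ and $F:I\to\kappa$ is in $V[G]$, then there is in $V$ a function $H$ on $I$ whose values are countable subsets of $\kappa$ with $F(i)\in H(i)$. (Let $H(i)$ be the set of $\xi\in\kappa$ with $[\![\dot F\text{ is a function and }\dot F(i)=\xi]\!]\neq0$; these values form an antichain.)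

\emph{Borel codes.} A Borel subset of $2^\omega$ is described by a real, its \emph{code}, which records how the set is built from clopen sets by complements and countable unions. Let $M\subseteq M'$ be transitive models of ZFC and let $Z$ be a Borel set of $M$. A code for $Z$ in $M$ is also a code in $M'$; let $Z^*$ be the set that it describes there. The standard absoluteness facts are:
\begin{enumerate}
\item[(i)] $Z\subseteq Z'$ implies $Z^*\subseteq Z'^*$; in particular $Z^*$ does not depend on the code;
\item[(ii)] $Z\mapsto Z^*$ commutes with complements and with unions of sequences in $M$;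
\item[(iii)] $m(Z^*)=m(Z)$.
\end{enumerate}
A Borel set of $V[G]$ is \emph{coded in} $M$ if it has a code in $M$. Borel subsets of $2^D$, for $D\in V$ countable in $V$, are coded through an enumeration of $D$ in $V$; being coded in a model $M\supseteq V$ does not depend on the enumeration. In the same way $Z^*$ is defined for Baire sets $Z\subseteq X$ in $V$.

\emph{The random reals and the intermediate models.} Define $r\in2^{\lambda\times\omega}$ in $V[G]$ by $r(\alpha,n)=1$ if and only if $[\{z\in X:z(\alpha,n)=1\}]\in G$. For $z\in2^{\lambda\times\omega}$ write $z_\alpha=z(\alpha,\cdot)\in2^\omega$; the reals $r_\alpha$ are the random reals. From now on, \emph{support} means a subset $S\subseteq\lambda$ that belongs to $V$ and is countable in $V$. For a support $S$, let $\mathbb B_S$ be the algebra of classes of Baire sets determined by $S\times\omega$. It is closed under countable suprema in $\mathbb B$, hence under all suprema, so $G\cap\mathbb B_S$ is a generic ultrafilter on the complete algebra $\mathbb B_S$. Put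
\[
V_S=V[G\cap\mathbb B_S].
\]
This is the smallest transitive model of ZFC containing $V$ and $G\cap\mathbb B_S$. Hence $V\subseteq V_S\subseteq V_{S'}\subseteq V[G]$ for $S\subseteq S'$, and $r_\alpha\in V_{\{\alpha\}}$. One should think of $V_S$ as the part of $V[G]$ that can be described from the reals $r_\alpha$, $\alpha\in S$.

\begin{lemma}\label{lem:F0}
For every Baire set $Z\subseteq X$ in $V$: $[Z]\in G$ if and only if $r\in Z^*$. In particular $r\notin Z^*$ if $Z$ is null.
\end{lemma}

\begin{proof}
The equivalence holds for the sets $\{z:z(\alpha,n)=1\}$ by the definition of $r$. It passes to complements, since $G$ is an ultrafilter, and to unions of sequences $(Z_n)\in V$, since $[\bigcup_nZ_n]=\sup_n[Z_n]$ and $G$ is generic; on the side of $Z^*$ we use (ii).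
\end{proof}

\begin{lemma}\label{lem:F1}
\begin{enumerate}
\item[(a)] If $h:\theta\times\omega\to2$ is in $V[G]$, there is in $V$ a sequence $(S_\alpha)_{\alpha<\theta}$ of supports with $h(\alpha,\cdot)\in V_{S_\alpha}$ for all $\alpha$. In particular, every real of $V[G]$ lies in some $V_S$.
\item[(b)] If $c\in2^\omega\cap V_S$, there is in $V$ a sequence $(Z_n)$ of Baire sets determined by $S\times\omega$ such that $c(n)=1$ if and only if $r\in Z_n^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\dot h$ be a name for $h$. In $V$, choose Baire sets $Z_{\alpha,n}$ with $[Z_{\alpha,n}]=[\![\dot h(\alpha,n)=1]\!]$ and supports $S_\alpha$ such that all $Z_{\alpha,n}$ $(n<\omega)$ are determined by $S_\alpha\times\omega$. Then $h(\alpha,n)=1$ if and only if $[Z_{\alpha,n}]\in G\cap\mathbb B_{S_\alpha}$, and this defines $h(\alpha,\cdot)$ in $V_{S_\alpha}$.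

(b) Let $\dot c$ be a $\mathbb B_S$-name for $c$, and let $[Z_n]\in\mathbb B_S$ be the value of ``$\dot c(n)=1$'' in $\mathbb B_S$. Then $c(n)=1$ if and only if $[Z_n]\in G$; apply Lemma~\ref{lem:F0}.
\end{proof}

The point of (a) is that the whole sequence of supports lies in $V$, where the hypothesis on $\theta$ holds. The next lemma says that $r_\alpha$ is random over $V_S$ when $\alpha\notin S$. Its proof is Fubini's theorem: by (b), a null set coded in $V_S$ is the section at $r$ of a set in $V$.

\begin{lemma}\label{lem:F2}
Let $S$ be a support, $\alpha\in\lambda\setminus S$, and $N\subseteq2^\omega$ a null Borel set coded in $V_S$. Then $r_\alpha\notin N$. In particular, the reals $r_\alpha$ $(\alpha<\lambda)$ are distinct.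
\end{lemma}

\begin{proof}
Enumerate $2^{<\omega}$ as $(\rho_k)_{k<\omega}$, and for $c\in2^{\omega\times\omega}$ let $\mathcal G_c=\bigcap_i\bigcup\{\langle\rho_k\rangle:c(i,k)=1\}$. In any model, every $G_\delta$ subset of $2^\omega$ has this form, and
\begin{equation}\label{eq:null}
m(\mathcal G_c)=0\iff\forall p\ \exists n\ \forall l\quad m\Bigl(\bigcap_{i<n}\bigcup\{\langle\rho_k\rangle:k<l,\ c(i,k)=1\}\Bigr)\le2^{-p},
\end{equation}
where the inner condition depends on finitely many values of $c$. By (iii), the version of $N$ in $V_S$ is null there, so it is contained in a null set $\mathcal G_c$ with $c\in V_S$. By (i)--(iii), $N\subseteq\mathcal G_c$ and $m(\mathcal G_c)=0$ in $V[G]$.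

Lemma~\ref{lem:F1}(b) gives Baire sets $Z_{i,k}$ in $V$, determined by $S\times\omega$, with $c(i,k)=1$ if and only if $r\in Z_{i,k}^*$. In $V$, let $c_z(i,k)=1$ if and only if $z\in Z_{i,k}$, and
\[
Z=\{z\in X: m(\mathcal G_{c_z})=0\text{ and }z_\alpha\in\mathcal G_{c_z}\}.
\]
By \eqref{eq:null} and the definition of $\mathcal G_c$, the set $Z$ is obtained from clopen sets and the $Z_{i,k}$ by countable Boolean operations. So $Z$ is Baire and, by (ii), $Z^*$ is given by the same formula with $Z^*_{i,k}$ in place of $Z_{i,k}$; in this formula $c_r=c$. The parameter $c_z$ depends only on the coordinates in $S\times\omega$, which are disjoint from $\{\alpha\}\times\omega$. Once these coordinates are fixed, $z\in Z$ is either impossible or confines $z_\alpha$ to a null set, so $Z$ is null by Fubini's theorem. By Lemma~\ref{lem:F0}, $r\notin Z^*$. As $m(\mathcal G_c)=0$, this means $r_\alpha\notin\mathcal G_c\supseteq N$.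

For $\alpha\neq\beta$ take $S=\{\beta\}$ and $N=\{r_\beta\}$.
\end{proof}

An independent family needs non-zero meets of its members and non-zero meets with complements. The remaining two lemmas provide one tool for each. For the first, call $t\in2^\omega$ a \emph{density point} of a Borel set $P\subseteq2^\omega$ if $m(P\cap\langle t{\restriction}n\rangle)/m(\langle t{\restriction}n\rangle)\to1$. By the Lebesgue density theorem, almost every point of $P$ is a density point of $P$. The $n$-th ratio depends only on $t{\restriction}n$, so the set of density points is Borel.

\begin{lemma}\label{lem:F3}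
In $V[G]$ there is $T\subseteq2^\omega$ with $|T|=\omega_1$ that meets every Borel set of positive measure. In particular, every Borel set of positive measure has a density point in $T$.
\end{lemma}

\begin{proof}
Let $T$ be the set of all finite modifications of the reals $r_\alpha$, $\alpha<\omega_1$. Let $E$ be Borel with $m(E)>0$. By Lemma~\ref{lem:F1}(a), $E$ is coded in some $V_S$. The set $E'$ of all finite modifications of points of $E$ is the union of the countably many images of $E$ under the maps that flip a finite set of coordinates, so it is Borel and coded in $V_S$. It is invariant under finite modifications and has positive measure, so $m(E')=1$ by the zero--one law. Pick $\alpha\in\omega_1\setminus S$. Lemma~\ref{lem:F2} applied to $2^\omega\setminus E'$ gives $r_\alpha\in E'$, so some finite modification of $r_\alpha$ lies in $E$.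
\end{proof}

For the second tool we want, for each $\beta$, a set of positive measure that contains no positive set coded without $r_\beta$. We remove from $2^\omega$ one cylinder of each length $\ge2$, chosen at random. The lengths grow, so what remains has positive measure; but a fixed positive set meets a fixed proportion of the cylinders of every length, so it has infinitely many independent chances to be hit. Cut $x\in2^\omega$ into consecutive blocks $\sigma_0(x),\sigma_1(x),\dots$ with $\sigma_n(x)\in2^{n+2}$, and put
\[
A_x=2^\omega\setminus\bigcup_n\langle\sigma_n(x)\rangle,\qquad\text{so that}\quad \tfrac12=1-\sum_n2^{-n-2}\le m(A_x)\le\tfrac34 .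
\]
In $V[G]$, for an infinite cardinal $\kappa$ and $\beta<\lambda$, let $a_\beta=[A_{r_\beta}\times2^{\kappa\setminus\omega}]\in\mathfrak M_\kappa$.

\begin{lemma}\label{lem:F4}
Let $S$ be a support, $\beta\in\lambda\setminus S$, and let $D\in V$ be countable in $V$ with $\omega\subseteq D\subseteq\kappa$. If $\Delta\subseteq2^D$ is a Borel set of positive measure coded in $V_S$, then $[\Delta\times2^{\kappa\setminus D}]\not\le a_\beta$.
\end{lemma}

\begin{proof}
Let $\delta=m(\Delta)>0$ and $\tau=\{\sigma\in2^{<\omega}:m(\Delta\cap(\langle\sigma\rangle\times2^{D\setminus\omega}))>0\}$. By (ii) and (iii), $\tau$ can be computed in $V_S$. For each $k$ the sets $\langle\sigma\rangle\times2^{D\setminus\omega}$ with $\sigma\in\tau\cap2^k$ have measure $2^{-k}$ and cover almost all of $\Delta$, so $|\tau\cap2^k|\ge\delta2^k$. The closed set $N=\bigcap_n\{x\in2^\omega:\sigma_n(x)\notin\tau\}$ is coded in $V_S$. The blocks $\sigma_n(x)$ are independent and uniformly distributed on $2^{n+2}$, so the $n$-th set has measure at most $1-\delta$ and $m(N)\le(1-\delta)^n$ for all $n$. Thus $N$ is null, and by Lemma~\ref{lem:F2} there is $n$ with $\sigma=\sigma_n(r_\beta)\in\tau$.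 Now $[\langle\sigma\rangle\times2^{\kappa\setminus\omega}]$ has non-zero meet with $[\Delta\times2^{\kappa\setminus D}]$ and is disjoint from $a_\beta$.
\end{proof}

\section{Two elements of a dense subalgebra of $\mathfrak M$}\label{sec:two}

The mechanism of the proof is visible in the simplest situation. Work in $V[G]$, let $\kappa=\omega$, and let $B$ be a dense subalgebra of $\mathfrak M$. For $\alpha<\theta$ choose $b_\alpha\in B$ with $0\ne b_\alpha\le a_\alpha$. We know nothing else about $b_\alpha$, but $b_\alpha=[P_\alpha]$ for a Borel set $P_\alpha$ coded in some $V_{S_\alpha}$. Suppose that $\alpha\neq\beta$ satisfy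
\begin{enumerate}
\item[(C)] $P_\alpha$ and $P_\beta$ have a common density point $t$;
\item[(F)] $\alpha\notin S_\beta$ and $\beta\notin S_\alpha$.
\end{enumerate}
Then all four Boolean combinations of $b_\alpha$ and $b_\beta$ are non-zero.
\begin{itemize}
\item $b_\alpha\wedge b_\beta\ne0$: for large $n$, each of $P_\alpha,P_\beta$ fills more than half of $\langle t{\restriction}n\rangle$.
\item $b_\alpha\wedge(1-b_\beta)\neq0$: otherwise $b_\alpha\le b_\beta\le a_\beta$; but $P_\alpha$ is a positive set coded in $V_{S_\alpha}$ and $\beta\notin S_\alpha$, against Lemma~\ref{lem:F4}. Exchanging $\alpha$ and $\beta$ gives $b_\beta\wedge(1-b_\alpha)\ne0$.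
\item $(1-b_\alpha)\wedge(1-b_\beta)\neq0$: otherwise $1-b_\alpha\le b_\beta\le a_\beta$; but $2^\omega\setminus P_\alpha$ has measure at least $\frac14$ and is coded in $V_{S_\alpha}$, again against Lemma~\ref{lem:F4}.
\end{itemize}
So (C) handles the meets, and (F) lets us add complements one at a time. Both hold on a set of $\theta$ indices: (C) because density points can be taken from the small set $T$, and (F) by the $\Delta$-system lemma.

Two things change in general. If $K$ is not zero-dimensional, $b_\alpha$ splits into a pair $f_\alpha\le u_\alpha$ coming from a compact set inside an open set. And the measure algebra may be $\mathfrak M_\kappa$ with $\kappa$ uncountable. Then the sets $P_\alpha$ live in different spaces $2^{D_\alpha}$, and (C) has no meaning until the coordinate sets $D_\alpha$ have been aligned.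

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proof}

If $K$ has no isolated points, its points are nowhere dense, so every normal measure on $K$ vanishes on points. Also $[0,1]^\theta$ projects onto $[0,1]^{\omega_1}$. So Theorem~\ref{thm:A} follows from the next proposition, which will also give Corollary~\ref{cor:sharp}(b).

\begin{proposition}\label{prop:main}
In $V[G]$, let $\mu$ be a normal measure on a compact space $K$ that vanishes on points. Then $K$ maps onto $[0,1]^\theta$.
\end{proposition}

\subsection*{Choice of the pairs}
Work in $V[G]$. The measure $\mu$ is atomless. Indeed, suppose that $E$ is an atom: $\mu(E)>0$ and every Borel subset of $E$ has measure $0$ or $\mu(E)$. By inner regularity we may take $E$ compact. Each $x\in E$ has an open neighborhood $O_x$ with $\mu(O_x)<\mu(E)$, so $\mu(E\cap O_x)=0$; finitely many $O_x$ cover $E$, a contradiction.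

To compare subsets of $K$ with the sets $A_{r_\alpha}$ we need coordinates. Let $\mathfrak A$ be the algebra of Borel subsets of $K$ modulo $\mu$-null sets. Maharam's theorem provides, for an atomless finite measure, a non-zero $e\in\mathfrak A$, an infinite cardinal $\kappa$ and an isomorphism $\varphi$ of $\mathfrak M_\kappa$ onto $\mathfrak A_e=\{a\in\mathfrak A:a\le e\}$. (It preserves measure up to a constant factor, but we use only the Boolean structure.) For $\alpha<\theta$ let $E_\alpha\subseteq K$ be Borel with $[E_\alpha]=\varphi(a_\alpha)\neq0$, and take $F_\alpha\subseteq U_\alpha\subseteq E_\alpha$ from Lemma~\ref{lem:normal}. The elements $f_\alpha=\varphi^{-1}[F_\alpha]$ and $u_\alpha=\varphi^{-1}[U_\alpha]$ of $\mathfrak M_\kappa$ satisfy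
\begin{equation}\label{eq:chain}
0\ne f_\alpha\le u_\alpha\le a_\alpha .
\end{equation}

\begin{lemma}\label{lem:main}
There is $J\subseteq\theta$ with $|J|=\theta$ such that for all disjoint finite $s,s'\subseteq J$,
\[
\bigwedge_{\alpha\in s}f_\alpha\wedge\bigwedge_{\beta\in s'}(1-u_\beta)\ne0\quad\text{in }\mathfrak M_\kappa .
\]
\end{lemma}

This lemma proves the proposition. The image under $\varphi$ of the displayed element lies below the class of $\bigcap_{\alpha\in s}F_\alpha\cap\bigcap_{\beta\in s'}(K\setminus U_\beta)$, so this set has positive measure and is non-empty, and Lemma~\ref{lem:cube} applies. The rest of the section proves Lemma~\ref{lem:main}.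

\subsection*{Countable supports}
Each pair $f_\alpha,u_\alpha$ depends on countably many coordinates of $2^\kappa$, and its description depends on countably many random reals. We need both kinds of support in $V$. Choose $F:\theta\times\omega\to\kappa$ in $V[G]$ such that $f_\alpha$ and $u_\alpha$ are represented by Baire sets determined by $\{F(\alpha,n):n<\omega\}$. Cover $F$ by $H\in V$ and let $D_\alpha=\omega\cup\bigcup_nH(\alpha,n)$. Then $(D_\alpha)_{\alpha<\theta}\in V$, each $D_\alpha$ is countable in $V$, $\omega\subseteq D_\alpha\subseteq\kappa$, and there are Borel sets $P_\alpha,O_\alpha\subseteq2^{D_\alpha}$ with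
\[
f_\alpha=[P_\alpha\times2^{\kappa\setminus D_\alpha}],\qquad u_\alpha=[O_\alpha\times2^{\kappa\setminus D_\alpha}].
\]
Fix in $V$ a sequence of bijections $j_\alpha:\omega\to D_\alpha$. Through $j_\alpha$, the pair $(P_\alpha,O_\alpha)$ is coded by one real. Lemma~\ref{lem:F1}(a) gives a sequence $(S_\alpha)_{\alpha<\theta}\in V$ of supports such that $P_\alpha$ and $O_\alpha$ are coded in $V_{S_\alpha}$. Enlarging $S_\alpha$, we assume $\alpha\in S_\alpha$.

\subsection*{Aligning the supports}
Work in $V$. The $\Delta$-system lemma states: if $\theta>\omega_1$ is regular and $\nu^\omega<\theta$ for all $\nu<\theta$, then every family of $\theta$ countable sets has a subfamily of size $\theta$ in which any two distinct members have the same intersection. Apply it to the sets $(S_\alpha\times\{0\})\cup(D_\alpha\times\{1\})$. Since $\alpha\in S_\alpha$, each such set arises from at most countably many $\alpha$, so there are $\theta$ indices with distinct sets. We obtain $J_1\subseteq\theta$ of size $\theta$ and countable sets $R,Q$ with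
\[
S_\alpha\cap S_\beta=R,\qquad D_\alpha\cap D_\beta=Q\qquad\text{for distinct }\alpha,\beta\in J_1 .
\]
Note that $\omega\subseteq Q$. Remove from $J_1$ the countably many elements of $R$. Then
\begin{equation}\label{eq:free}
\alpha\notin S_\beta\qquad\text{for distinct }\alpha,\beta\in J_1,
\end{equation}
since otherwise $\alpha\in S_\alpha\cap S_\beta=R$. This is condition (F). The cardinality $|D_\alpha\setminus Q|\le\omega$ takes countably many values, so after shrinking $J_1$ once more it is constant. Fix a set $Q'$ of this cardinality disjoint from $Q$, and bijections $\eta_\alpha:Q\cup Q'\to D_\alpha$ $(\alpha\in J_1)$ that are the identity on $Q$. The sets $Q$ and $\eta_\alpha[Q']=D_\alpha\setminus Q$ $(\alpha\in J_1)$ are pairwise disjoint.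

\subsection*{A common density point}
Return to $V[G]$. The bijections $\eta_\alpha$ move all the sets $P_\alpha$ into one space $Y=2^{Q\cup Q'}$: let $P'_\alpha=\{x\circ\eta_\alpha:x\in P_\alpha\}\subseteq Y$, a Borel set with $m(P'_\alpha)=m(P_\alpha)>0$. Identify $Y$ with $2^\omega$ by enumerating the countably infinite set $Q\cup Q'$; let $q_n$ be the set of its first $n$ elements and $Y_n(t)=\{y\in Y:y{\restriction}q_n=t{\restriction}q_n\}$. By Lemma~\ref{lem:F3}, each $P'_\alpha$ has a density point $t_\alpha\in T$. Since $|T|=\omega_1<\theta$ and $\theta$ is regular in $V[G]$, there are $t\in Y$ and $J\subseteq J_1$ with $|J|=\theta$ and $t_\alpha=t$ for all $\alpha\in J$. We claim that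
\begin{equation}\label{eq:centered}
\bigwedge_{\alpha\in s}f_\alpha\ne0\qquad\text{for every finite }s\subseteq J .
\end{equation}
A common density point makes the copies $P'_\alpha$ intersect; the claim is about the originals, which share only the coordinates in $Q$. We therefore copy the cylinder around $t$ into every $D_\alpha$ at once. Let $s\ne\emptyset$, choose $n$ with $m(P'_\alpha\cap Y_n(t))>(1-\frac1{|s|})\,m(Y_n(t))$ for all $\alpha\in s$, and let
\[
W=\{x\in2^\kappa:x(\eta_\gamma(i))=t(i)\text{ for all }\gamma\in s,\ i\in q_n\}.
\]
The conditions are consistent: if $\eta_\gamma(i)=\eta_{\gamma'}(i')$, then either this coordinate lies in $Q$ and $i=i'$, or $\gamma=\gamma'$ and $i=i'$. So $W$ is a non-empty clopen set. Fix $\alpha\in s$ and write $W=W_0\cap W_1$, where $W_0$ collects the conditions with $\gamma=\alpha$ and $W_1$ those with $\gamma\ne\alpha$ and $i\in Q'$. The sets $W_0$ and $\tilde P_\alpha=P_\alpha\times2^{\kappa\setminus D_\alpha}$ are determined by $D_\alpha$, while $W_1$ is determined by coordinates outside $D_\alpha$. By independence,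
\[
\frac{m(\tilde P_\alpha\cap W)}{m(W)}=\frac{m(\tilde P_\alpha\cap W_0)\,m(W_1)}{m(W_0)\,m(W_1)}=\frac{m(P'_\alpha\cap Y_n(t))}{m(Y_n(t))}>1-\frac1{|s|}.
\]
Hence $\sum_{\alpha\in s}m(W\setminus\tilde P_\alpha)<m(W)$, so $W\cap\bigcap_{\alpha\in s}\tilde P_\alpha$ has positive measure. This proves \eqref{eq:centered}.

\subsection*{Adding complements}
We prove the statement of Lemma~\ref{lem:main} for $J$ by induction on $|s'|$. The case $s'=\emptyset$ is \eqref{eq:centered}. Let $\beta\in s'$ and
\[
d=\bigwedge_{\alpha\in s}f_\alpha\wedge\bigwedge_{\gamma\in s'\setminus\{\beta\}}(1-u_\gamma),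
\]
which is non-zero by the induction hypothesis. We must show $d\wedge(1-u_\beta)\neq0$, and by \eqref{eq:chain} it suffices to show $d\not\le a_\beta$. Put $I=s\cup(s'\setminus\{\beta\})$, $S=\bigcup_{\alpha\in I}S_\alpha$ and $D=\omega\cup\bigcup_{\alpha\in I}D_\alpha$. The set $J$ need not be in $V$, but the finite set $I$ is, so $S$ is a support and $D\in V$ is countable in $V$. As $\beta\notin I$, \eqref{eq:free} gives $\beta\notin S$. Now $d=[\Delta\times2^{\kappa\setminus D}]$ for
\[
\Delta=\bigcap_{\alpha\in s}\bigl(P_\alpha\times2^{D\setminus D_\alpha}\bigr)\cap\bigcap_{\gamma\in s'\setminus\{\beta\}}\bigl((2^{D_\gamma}\setminus O_\gamma)\times2^{D\setminus D_\gamma}\bigr).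
\]
A code for $\Delta$ is computed in $V_S$ from the codes of the finitely many sets $P_\alpha,O_\gamma$, which lie in $V_S$, and from the enumerations $j_\alpha$, which lie in $V$. Since $m(\Delta)>0$, Lemma~\ref{lem:F4} gives $d\not\le a_\beta$. This completes the proofs of Lemma~\ref{lem:main}, Proposition~\ref{prop:main} and Theorem~\ref{thm:A}. \qed

\begin{remark}\label{rem:hyp}
Normality enters through Lemma~\ref{lem:normal} and, together with the absence of isolated points, to make points null; a one-point space shows that the latter cannot be dropped. That $K$ \emph{supports} the measure is not used. The hypothesis on $\theta$ is used for the $\Delta$-system and, in the form $\omega_1<\theta$, for the common density point. With $\omega_1$ in place of $\theta$, already (F) can be out of reach: for the supports $S_\alpha=\alpha+1$ $(\alpha<\omega_1)$ no pair satisfies it. See also Remark~\ref{rem:CH}.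
\end{remark}

\section{The size of the cube}\label{sec:size}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
(a) Work in $V$. As $\theta$ is regular and uncountable, every function $\omega\to\theta$ is bounded, so
\[
\theta\le\theta^\omega\le\sum_{\alpha<\theta}|\alpha|^\omega\le\theta\cdot\theta=\theta .
\]
A Baire subset of $2^{\theta\times\omega}$ is given by a countable set of coordinates and a Borel code, so $|\mathbb B|\le\theta^\omega\cdot2^\omega=\theta$. A real $c\in V[G]$ with name $\dot c$ is determined by $G$ and the sequence $([\![\dot c(n)=1]\!])_{n<\omega}\in V$, and there are at most $|\mathbb B|^\omega\le\theta^\omega=\theta$ such sequences. So $\mathfrak c\le\theta$ in $V[G]$. The reals $r_\alpha$ $(\alpha<\theta)$ are distinct by Lemma~\ref{lem:F2}, so $\mathfrak c=\theta$ in $V[G]$. Now apply Theorem~\ref{thm:A}.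

(b) This is Proposition~\ref{prop:main} with $\theta=\mathfrak c$.

(c) Let $K$ be the Stone space of $\mathfrak M$. By Lemma~\ref{lem:dense} with $B=\mathfrak M$, it has no isolated points and supports a normal measure. Its clopen sets form a base of size $|\mathfrak M|\le\mathfrak c$, so by Lemma~\ref{lem:pi} it does not map onto $[0,1]^{\mathfrak c^+}$.
\end{proof}

\begin{remark}\label{rem:CH}
Adding only $\omega_1$ random reals to a model of CH is not enough. The count in (a) bounds $\mathfrak c$ in the extension by $((\omega_1^\omega\cdot2^\omega)^\omega)^V=\omega_1$, so CH persists and Theorem~\ref{thm:B} applies.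
\end{remark}

\section{A small space under $\mathrm{add}(\mathcal N)=\mathrm{cof}(\mathcal N)$}\label{sec:B}

By Lemma~\ref{lem:dense} it is enough to find a dense subalgebra $B$ of $\mathfrak M$ whose Stone space $K$ does not map onto $[0,1]^{\omega_1}$. We let $B$ contain the classes of the clopen subsets of $2^\omega$, so that $K$ maps to $2^\omega$, and we make the fibers of this map thin. A space is \emph{scattered} if each of its non-empty subspaces has an isolated point.

\begin{lemma}\label{lem:scattered}
Let $f:K\to L$ be continuous, with $K$ compact, $L$ metrizable, and all fibers $f^{-1}(t)$ scattered. Then $K$ does not map onto $[0,1]^{\omega_1}$.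
\end{lemma}

\begin{proof}
Suppose that $g:K\to[0,1]^{\omega_1}$ is a continuous surjection. If a chain of closed sets is such that each member meets every fiber of $g$, then by compactness so does its intersection. By Zorn's lemma there is a closed $K'\subseteq K$ minimal with $g(K')=[0,1]^{\omega_1}$. Pick $t\in f(K')$. The set $H=K'\cap f^{-1}(t)$ is a $G_\delta$ subset of $K'$, because $\{t\}$ is $G_\delta$ in the metrizable space $L$, and it has an isolated point $x$, because $f^{-1}(t)$ is scattered. Then $\{x\}$ is the intersection of $H$ with an open set, hence $G_\delta$ in $K'$. In a compact Hausdorff space a $G_\delta$ point has a countable base of open neighborhoods; let $(U_n)$ be one for $x$ in $K'$. The open set $W_n=[0,1]^{\omega_1}\setminus g(K'\setminus U_n)$ is non-empty by minimality, and $W_n\subseteq g(U_n)$ because $g(K')$ is the whole cube. By continuity, every neighborhood of $g(x)$ contains some $g(U_n)$, hence some $W_n$. This contradicts Lemma~\ref{lem:pi}.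
\end{proof}

\subsection*{Locally nested compact sets}
Our algebra will be generated by the clopen classes and classes $[F_\alpha]$ of compact sets $F_\alpha\subseteq2^\omega$. Consider two such sets $F_0,F_1$ and $t\in F_0\cap F_1$. An ultrafilter lying over $t$ is determined by the set of those $i$ for which it contains $[F_i]$, so there are up to four of them. Suppose that $F_1\cap F_0$ is relatively clopen in $F_1$, say $F_1\cap F_0=F_1\cap D$ with $D$ clopen. Then inside the neighborhood $D$ of $t$ we have $F_1\subseteq F_0$, the pattern $\{1\}$ is impossible, and the chain $\emptyset\subset\{0\}\subset\{0,1\}$ remains. So we want a dense well-ordered family $(F_\alpha)$ in which each set has this relation to all earlier ones.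

Under CH this is direct. Enumerate the compact sets of positive measure as $(A_\alpha)_{\alpha<\omega_1}$. At stage $\alpha$ list the earlier sets as $F^0,F^1,\dots$, choose clopen $D^i\supseteq F^i$ with $m(D^i\setminus F^i)<2^{-i-2}m(A_\alpha)$, and let $F_\alpha=A_\alpha\setminus\bigcup_i(D^i\setminus F^i)$. The removed set is open and has measure at most $\frac12m(A_\alpha)$, and $F_\alpha\cap D^i=F_\alpha\cap F^i$. With uncountably many earlier sets the measures can no longer be added. We need one small open set that absorbs a set of the form $D\setminus F$ for every earlier $F$, and a combinatorial description of $\mathrm{add}(\mathcal N)$ provides it.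

Let $\mathcal C_k$ be the countably infinite set of clopen subsets of $2^\omega$ of measure less than $8^{-k}$. A \emph{slalom} is a sequence $\Sigma=(\Sigma(k))_{k<\omega}$ with $\Sigma(k)\subseteq\mathcal C_k$ and $|\Sigma(k)|\le2^k$. It \emph{localizes} $h\in\prod_k\mathcal C_k$ if $h(k)\in\Sigma(k)$ for all but finitely many $k$. Bartoszy\'nski's theorem \cite{Bar} (see \cite[Section~2.3]{BJ}) gives, after identifying each $\mathcal C_k$ with $\omega$:
\begin{enumerate}
\item[(S1)] any family of fewer than $\mathrm{add}(\mathcal N)$ functions is localized by a single slalom;
\item[(S2)] there is a family of $\mathrm{cof}(\mathcal N)$ slaloms such that each function is localized by one of them.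
\end{enumerate}
(If slaloms are instead required to satisfy $\sum_{k\ge1}|\Sigma(k)|/k^2<\infty$, then $|\Sigma(k)|\le k^2\le2^k$ for almost all $k$, and emptying finitely many $\Sigma(k)$ gives the form above.)

A slalom $\Sigma$ defines the decreasing open sets $V_n(\Sigma)=\bigcup_{k\ge n}\bigcup\Sigma(k)$, with $m(V_n(\Sigma))\le\sum_{k\ge n}2^k8^{-k}=\sum_{k\ge n}4^{-k}\to0$. A compact set $A\subseteq2^\omega$ defines a function: fix decreasing clopen sets $D^A_k$ with $\bigcap_kD^A_k=A$ and $m(D_k^A\setminus A)<8^{-k}$, and let $h_A(k)=D^A_k\setminus D^A_{k+1}\in\mathcal C_k$. Since $D^A_n\setminus A=\bigcup_{k\ge n}h_A(k)$,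
\begin{equation}\label{eq:absorb}
\text{if }\Sigma\text{ localizes }h_A,\text{ then }D_n^A\setminus A\subseteq V_n(\Sigma)\text{ for all large }n.
\end{equation}

\begin{lemma}\label{lem:nested}
Let $\kappa=\mathrm{add}(\mathcal N)=\mathrm{cof}(\mathcal N)$. There are compact sets $F_\alpha\subseteq2^\omega$ $(\alpha<\kappa)$ of positive measure such that
\begin{enumerate}
\item[(a)] every Borel set of positive measure contains some $F_\alpha$;
\item[(b)] for $\beta<\alpha$ there is a clopen $D$ with $F_\alpha\cap F_\beta=F_\alpha\cap D$.
\end{enumerate}
\end{lemma}

\begin{proof}
The cardinal $\mathrm{cof}(\mathcal N)$ bounds the number of tasks, and $\mathrm{add}(\mathcal N)$ lets us carry out each of them.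

\emph{The tasks.} Let $(\Sigma^\xi)_{\xi<\kappa}$ be as in (S2), and let $(A_\alpha)_{\alpha<\kappa}$ list, with repetitions if necessary, all sets of positive measure of the form $D\setminus V_n(\Sigma^\xi)$ with $D$ clopen, $n<\omega$, $\xi<\kappa$. These sets are compact. Every Borel set of positive measure contains some $A_\alpha$. Indeed, it contains a compact $A$ with $m(A)>0$. Let $\Sigma^\xi$ localize $h_A$ and, using \eqref{eq:absorb}, choose $n$ with $D^A_n\setminus A\subseteq V_n(\Sigma^\xi)$ and $m(V_n(\Sigma^\xi))<m(A)$. Then $A\setminus V_n(\Sigma^\xi)\subseteq D_n^A\setminus V_n(\Sigma^\xi)\subseteq A$, so the middle set has positive measure and is one of the $A_\alpha$.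

\emph{The recursion.} We choose $F_\alpha\subseteq A_\alpha$, which gives (a). Let $F_\beta$ $(\beta<\alpha)$ be given. As $|\alpha|<\mathrm{add}(\mathcal N)$, by (S1) one slalom $\Sigma$ localizes all $h_{F_\beta}$, $\beta<\alpha$. Choose $j$ with $m(V_j(\Sigma))<m(A_\alpha)$ and let $F_\alpha=A_\alpha\setminus V_j(\Sigma)$, a compact set of positive measure. For $\beta<\alpha$, \eqref{eq:absorb} gives $n\ge j$ such that $D=D_n^{F_\beta}$ satisfies $D\setminus F_\beta\subseteq V_n(\Sigma)\subseteq V_j(\Sigma)$. So $D\setminus F_\beta$ is disjoint from $F_\alpha$, and $F_\beta\subseteq D$; this is (b).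
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $B\subseteq\mathfrak M$ be the subalgebra generated by the classes of clopen subsets of $2^\omega$ and the classes $[F_\alpha]$, $\alpha<\kappa$, and let $K$ be its Stone space. By Lemma~\ref{lem:nested}(a), $B$ is dense in $\mathfrak M$, so by Lemma~\ref{lem:dense}, $K$ has no isolated points and supports a normal measure. For $x\in K$, the clopen sets $C\subseteq2^\omega$ with $[C]\in x$ form an ultrafilter of clopen sets, which consists of the clopen neighborhoods of a unique point $f(x)\in2^\omega$. The map $f$ is continuous because $f^{-1}(C)=\widehat{[C]}$. By Lemma~\ref{lem:scattered} it remains to show that the fibers of $f$ are scattered.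

Fix $t\in2^\omega$, let $I=\{\alpha<\kappa:t\in F_\alpha\}$, and for $x\in f^{-1}(t)$ let $\iota(x)=\{\alpha<\kappa:[F_\alpha]\in x\}$, viewed as a point of $2^\kappa$. The map $\iota$ is continuous, since $\{x:\alpha\in\iota(x)\}$ is the trace of the clopen set $\widehat{[F_\alpha]}$. It is injective, since an ultrafilter on $B$ is determined by the generators that it contains, and all $x\in f^{-1}(t)$ contain the same clopen classes. As $f^{-1}(t)$ is compact, $\iota$ is a homeomorphic embedding.

Each $\iota(x)$ is an initial segment of the well-ordered set $I$. First, if $t\notin F_\alpha$, a clopen neighborhood $C$ of $t$ misses the closed set $F_\alpha$; then $[C]\in x$ and $[C]\wedge[F_\alpha]=0$, so $\alpha\notin\iota(x)$. Thus $\iota(x)\subseteq I$. Next, let $\beta<\alpha$ be in $I$ with $\alpha\in\iota(x)$, and take $D$ from Lemma~\ref{lem:nested}(b). Then $t\in F_\alpha\cap F_\beta\subseteq D$, so $[D]\in x$, so $[F_\alpha\cap D]\in x$; as $F_\alpha\cap D\subseteq F_\beta$, we get $\beta\in\iota(x)$.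

Finally, every non-empty set $\mathcal Z$ of initial segments of $I$ has an isolated point in the topology of $2^\kappa$. Initial segments are well-ordered by inclusion; let $s$ be the least member of $\mathcal Z$. If $s=I$, then $\mathcal Z=\{s\}$. Otherwise let $\gamma=\min(I\setminus s)$. Every initial segment properly containing $s$ contains $\gamma$, so the relatively open set $\{s'\in\mathcal Z:\gamma\notin s'\}$ equals $\{s\}$. Hence $f^{-1}(t)$ is scattered.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bar}
T.~Bartoszy\'nski, \emph{Trans. AMS} 281 (1984).

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.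

\bibitem{BNP}
Piotr Borodulin-Nadzieja and Grzegorz Plebanek, \emph{Measures on Suslinean spaces}, arXiv:1511.04979 (2015).

\end{thebibliography}
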